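\title{The frog model with death dies out on every graph with $p_{\mathrm{c}}=1$}

\begin{abstract}
In the frog model with death, each vertex of an infinite, connected, locally finite graph $G$ carries a $\mathrm{Poisson}(\lambda)$ number of sleeping particles; an activated particle performs a simple random walk for a time $t$ and activates the particles that it meets. We prove that the set of edges crossed by the walks of all particles, activated or not, is stochastically dominated by Bernoulli bond percolation with a parameter $p<1$ that depends only on $\lambda$ and $t$. Hence the process dies out for all $\lambda$ and $t$ whenever $p_{\mathrm{c}}(G)=1$, with no assumption on the degrees. This proves a conjecture posed by Angel, de la Riva, Hermon and Shi. We also prove the converse for graphs of bounded degree, give a graph of unbounded degree with $p_{\mathrm{c}}(G)=0$ on which the process always dies out, and treat other lifespans and initial conditions.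
\end{abstract}

\section{The frog model with death and bond percolation}\label{sec:intro}

\subsection{The model}
Throughout, $G=(V,E)$ is a simple, infinite, connected, locally finite graph with a distinguished vertex $\mathbf{0}$, so that $1\le\deg(x)<\infty$ for all $x\in V$. Fix $\lambda>0$ and $t>0$. At each vertex $x$ place $\eta_x$ particles, where the $\eta_x$ are independent $\mathrm{Poisson}(\lambda)$ variables. At time $0$ the particles at $\mathbf{0}$, if there are any, are active, and all others are asleep. Active particles perform independent rate-$1$ continuous-time simple random walks: after each $\mathrm{Exp}(1)$ waiting time a particle jumps to a uniformly chosen neighbor. A walk starts when its particle is activated and lasts for time $t$, after which the particle is inactive forever. When an active particle jumps to a vertex, all particles sleeping there are activated. We write $\mathbb{P}_{\lambda,t}$ for the law of the process.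

The process \emph{survives} if there is an active particle at all times. Almost surely this happens if and only if infinitely many vertices are visited (Lemma~\ref{lem:static}). We denote the event of survival by $\{\mathbf{0}\to\infty\}$ and set, with $\inf\emptyset=\infty$,
\[
t_{\mathrm{c}}(\lambda)=\inf\{t>0:\mathbb{P}_{\lambda,t}(\mathbf{0}\to\infty)>0\},\qquad
\lambda_{\mathrm{c}}(t)=\inf\{\lambda>0:\mathbb{P}_{\lambda,t}(\mathbf{0}\to\infty)>0\}.
\]
In Bernoulli bond percolation with parameter $p$, with law $\mathbf{P}_p$, every edge is open independently with probability $p$, and $p_{\mathrm{c}}=p_{\mathrm{c}}(G)=\inf\{p:\mathbf{P}_p(\mathbf{0}\leftrightarrow\infty)>0\}$, where $\{\mathbf{0}\leftrightarrow\infty\}$ is the event that infinitely many vertices are joined to $\mathbf{0}$ by open paths.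

\subsection{On which graphs is survival possible?}
For small parameters the geometry of $G$ plays no role. A particle makes $t$ jumps on average, and each jump wakes at most $\lambda$ particles on average, so for $\lambda t<1$ the activated particles are dominated by a subcritical Galton--Watson process and the process dies out. The question is whether large parameters help. When $\lambda$ is large, the particles of a visited vertex reach all its neighbors with probability close to, but less than, $1$. This resembles percolation with $p$ close to $1$, and it suggests that survival is possible exactly when $p_{\mathrm{c}}(G)<1$.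

On $G=\mathbb{Z}$ extinction can be seen by hand. Give every particle its walk in advance, whether or not it is ever activated. The number of particles whose walk crosses a given edge is Poisson with mean at most $2\lambda t$ (Lemma~\ref{lem:flux} with $c=1$), so the edge is crossed by no walk with probability at least $e^{-2\lambda t}$. By ergodicity under translations there are such edges on both sides of $\mathbf{0}$, and the process is confined between them. More generally, it is known that $t_{\mathrm{c}}(\lambda)=\infty$ and $\lambda_{\mathrm{c}}(t)=\infty$ for all $\lambda,t>0$ if $G$ is quasi-transitive (its automorphism group has finitely many orbits on $V$) and has linear growth (the ball of radius $m$ around $\mathbf{0}$ has at most $Cm$ vertices for $m\ge1$). Such a graph has $p_{\mathrm{c}}=1$: its degrees are bounded by some $\Delta$, infinitely many spheres around $\mathbf{0}$ have at most $2C$ vertices, and so $\mathbf{0}$ is separated from infinity by infinitely many disjoint sets of at most $2C\Delta$ edges, one of which is entirely closed almost surely when $p<1$. The following extension is posed in~\cite{ADHS}.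

\medskip
\noindent\textbf{Conjecture.} \emph{If $p_{\mathrm{c}}(G)=1$, then $t_{\mathrm{c}}(\lambda)=\infty$ and $\lambda_{\mathrm{c}}(t)=\infty$ for all $\lambda,t>0$.}
\medskip

The hypothesis $p_{\mathrm{c}}(G)=1$ provides neither symmetry nor small cutsets. For example, take the rooted binary tree and replace each edge between depths $k-1$ and $k$ by a path of $k$ edges. The root is joined to depth $k$ with probability at most $2^kp^{k(k+1)/2}\to0$ when $p<1$, so $p_{\mathrm{c}}=1$, while separating the vertices of depth $k$ from infinity takes at least $2^k$ edges. What the hypothesis does say is that $\mathrm{Bernoulli}(p)$ percolation has no infinite cluster at $\mathbf{0}$ for any $p<1$. We therefore compare the frog model with percolation itself.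

\subsection{Results}
Give every particle its walk in advance and let $\mathcal{O}\subset E$ be the set of edges traversed by the walk of at least one particle, activated or not. Stochastic domination is recalled in Section~\ref{sec:tools}.

\begin{theorem}[Domination]\label{thm:dom}
For every $G$, all $\lambda,t>0$ and $c>1$, put
\[
p_{\lambda,t}(c)=1-\Bigl(1-\frac1c\Bigr)\exp\bigl(-2\lambda t\,e^{(c-1)t}\bigr)\in(0,1).
\]
On every finite set of edges, $\mathcal{O}$ is stochastically dominated by Bernoulli bond percolation with parameter $p_{\lambda,t}(c)$.
\end{theorem}

The parameter does not depend on $G$, and the degrees may be unbounded.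

\begin{theorem}[Extinction]\label{thm:main}
If $\inf_{c>1}p_{\lambda,t}(c)<p_{\mathrm{c}}(G)$, then $\mathbb{P}_{\lambda,t}(\mathbf{0}\to\infty)=0$. In particular, if $p_{\mathrm{c}}(G)=1$, then $\mathbb{P}_{\lambda,t}(\mathbf{0}\to\infty)=0$ for all $\lambda,t>0$, so that $t_{\mathrm{c}}(\lambda)=\infty$ and $\lambda_{\mathrm{c}}(t)=\infty$ for all $\lambda,t>0$.
\end{theorem}

Thus the conjecture holds. When $p_{\mathrm{c}}<1$ the same criterion gives a lower bound that tends to infinity as $p_{\mathrm{c}}\to1$.

\begin{theorem}[Lower bounds]\label{thm:lower}
If $0<p_{\mathrm{c}}(G)<1$, then $t_{\mathrm{c}}(\lambda)>0$ for every $\lambda>0$, and for every $t>0$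
\[
\lambda_{\mathrm{c}}(t)\ \ge\ \sup_{c>1/p_{\mathrm{c}}}\ \frac{1}{2t\,e^{(c-1)t}}\log\frac{1-1/c}{1-p_{\mathrm{c}}}\ >\ 0 .
\]
\end{theorem}

\begin{theorem}[Converse for bounded degree]\label{thm:converse}
Suppose that all degrees of $G$ are at most $\Delta$ and that $p_{\mathrm{c}}(G)<1$. Put $q_t=1-(1+t)e^{-t}$. Then
\[
\lambda_{\mathrm{c}}(t)\le\frac{\Delta^2}{q_t}\Bigl(2\log\Delta+\frac{\Delta}{2}\log\frac{1}{1-p_{\mathrm{c}}}\Bigr)<\infty\qquad\text{for all }t>0,
\]
and $t_{\mathrm{c}}(\lambda)<\infty$ for all $\lambda>\Delta^2\bigl(2\log\Delta+\frac{\Delta}{2}\log\frac{1}{1-p_{\mathrm{c}}}\bigr)$. Hence for $G$ of bounded degree the following are equivalent: \textup{(i)} $p_{\mathrm{c}}(G)=1$; \textup{(ii)} $\lambda_{\mathrm{c}}(t)=\infty$ for all $t$; \textup{(iii)} $\lambda_{\mathrm{c}}(t)=\infty$ for some $t$; \textup{(iv)} $t_{\mathrm{c}}(\lambda)=\infty$ for all $\lambda$.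
\end{theorem}

We do not settle whether, for bounded degree and $p_{\mathrm{c}}(G)<1$, one has $t_{\mathrm{c}}(\lambda)<\infty$ also for small $\lambda$. The bound on the degrees cannot be dropped from the converse.

\begin{theorem}[Unbounded degree]\label{thm:cliques}
There is a graph $G$ with $p_{\mathrm{c}}(G)=0$ and $\lambda_{\mathrm{c}}(t)=t_{\mathrm{c}}(\lambda)=\infty$ for all $\lambda,t>0$.
\end{theorem}

Finally, the proof uses little about the lifespan. Let a particle that starts at $x$ follow the first $N$ steps of a discrete-time simple random walk from $x$, its \emph{skeleton}. The set of \emph{visited} vertices is then the smallest set that contains $\mathbf{0}$ and contains the walk of every particle that starts in it. By Lemma~\ref{lem:static} this agrees with the model above, in which $N\sim\mathrm{Poisson}(t)$.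

\begin{theorem}[Other lifespans and initial conditions]\label{thm:general}
Suppose that each particle makes a random number $N$ of jumps, independent of its skeleton and i.i.d.\ over particles, with $E[Nc^{N-1}]<\infty$ for some $c>1$. Suppose that either
\begin{itemize}
\item[(a)] the $\eta_x$ are independent Poisson variables with means at most $\lambda$; or
\item[(b)] $\eta_x\le k$ for all $x$, where $\eta$ is deterministic or random and independent of the walks, and $q_0:=P(N=0)>0$.
\end{itemize}
If $p_{\mathrm{c}}(G)=1$, then almost surely only finitely many vertices are visited.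
\end{theorem}

The moment condition holds for a random lifespan $T$, independent of the walk, with an exponential moment: given $T$ the number $N$ is $\mathrm{Poisson}(T)$, so $E[Nc^{N-1}]=E[Te^{(c-1)T}]$ by \eqref{eq:poissonmoment} below, which is finite for $c$ close to $1$.

The difficulty in Theorem~\ref{thm:dom} is that one walk opens several edges at once. Section~\ref{sec:unions} isolates this difficulty in a statement about unions of Poisson families of sets, which is the core of the paper. Section~\ref{sec:edges} applies it to crossed edges, Section~\ref{sec:converse} proves the converse, and Section~\ref{sec:cliques} applies it to cut vertices.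

\section{Tools}\label{sec:tools}

\subsection{A description without time}
During its lifespan a particle makes $N\sim\mathrm{Poisson}(t)$ jumps, and $N$ is independent of the skeleton $S_0=x,S_1,S_2,\dots$. The \emph{walk} of the particle is $(S_0,\dots,S_N)$. We write $P_x$ and $E_x$ for the law of $(N,S)$ with $S_0=x$, and $P$ and $E$ when only $N$ is involved. The lifespan is counted from activation, so the walk does not depend on when the particle is activated and can be sampled in advance. Let $R_0=\{\mathbf{0}\}$, let $R_{i+1}$ consist of $R_i$ and all vertices on the walks of particles that start in $R_i$, and let $R=\bigcup_iR_i$. This is the smallest set that contains $\mathbf{0}$ and the walks of all particles starting in it.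

\begin{lemma}\label{lem:static}
Almost surely $R$ is the set of vertices visited by the process (counting $\mathbf{0}$), and the process survives if and only if $R$ is infinite.
\end{lemma}

\begin{proof}
A jump wakes either nothing or the particles of a vertex not visited before, whose number is $\mathrm{Poisson}(\lambda)$ and independent of the past. So the number of particles activated by time $s$ is dominated by a branching process that starts from $\mathrm{Poisson}(\lambda)$ individuals, each of which lives forever and produces $\mathrm{Poisson}(\lambda)$ children at rate $1$. Its mean at time $s$ is $\lambda e^{\lambda s}<\infty$, so only finitely many jumps occur in bounded time. Induction over the first visits in chronological order shows that every visited vertex lies in $R$. Induction on $i$ shows that every vertex of $R_i$ is visited, because the particles of a visited vertex are activated and complete their walks. If $R$ is finite, finitely many particles are activated, each for time $t$, and the process dies out. If $R$ is infinite, infinitely many jumps occur, hence jumps occur at arbitrarily late times; since nothing moves after a time with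 no active particle, the process survives.
\end{proof}

\subsection{Stochastic domination}
For random subsets $O,O'$ of a finite set $F$ we write $O\preceq O'$ if $\mathbb{E}g(O)\le\mathbb{E}g(O')$ for every $g$ that is increasing under inclusion. The relation is transitive, and it holds if $O\subset O'$ in some coupling. A \emph{product set} contains each element independently, and a \emph{$\mathrm{Bernoulli}(p)$ set} is a product set in which every element has probability $p$. We use three facts.
\begin{itemize}
\item[(D1)] If $O_1\preceq O_1'$ on $F_1$ and $O_2\preceq O_2'$ on a disjoint set $F_2$, and the four sets are independent, then $O_1\cup O_2\preceq O_1'\cup O_2'$. Indeed $\mathbb{E}g(O_1\cup O_2)\le\mathbb{E}g(O_1'\cup O_2)\le\mathbb{E}g(O_1'\cup O_2')$, by conditioning on $O_2$ and then on $O_1'$.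
\item[(D2)] If two product sets on a countable set contain each $i$ with probabilities $p_i\le p_i'$, they can be coupled so that the first is contained in the second, by using one uniform variable per element.
\item[(D3)] Let $Q,Q'$ be laws on $\{0,1,2,\dots\}$ with $Q'>0$ and $Q/Q'$ nonincreasing. Then there are $L\sim Q$ and $L'\sim Q'$ with $L\le L'$. Indeed $Q-Q'$ is nonnegative up to some point and nonpositive afterwards, and it sums to $0$, so all its tail sums are nonpositive; now apply the two quantile functions to one uniform variable.
\end{itemize}

\subsection{Poisson variables, percolation, reversibility}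
\emph{Marking:} if $M\sim\mathrm{Poisson}(w)$ items receive i.i.d.\ marks in a countable set, independent of $M$, then the numbers of items with each mark $b$ are independent Poisson variables with means $w\,\mathbb{P}(\text{mark}=b)$. \emph{Superposition:} a sum of independent Poisson variables whose means have a finite sum is Poisson with that mean. Differentiating $E[c^N]=e^{(c-1)t}$ in $c$ gives
\begin{equation}\label{eq:poissonmoment}
E[Nc^{N-1}]=t\,e^{(c-1)t}\qquad\text{for }N\sim\mathrm{Poisson}(t).
\end{equation}
By (D2), $\mathbf{P}_p(\mathbf{0}\leftrightarrow\infty)$ is nondecreasing in $p$, so it vanishes for $p<p_{\mathrm{c}}$ and is positive for $p>p_{\mathrm{c}}$. \emph{Harris' inequality} states that two increasing events of independent $\{0,1\}$-valued variables satisfy $\mathbb{P}(A\cap A')\ge\mathbb{P}(A)\mathbb{P}(A')$.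

A path $x=x_0,\dots,x_j=y$ has probability $\prod_{i<j}1/\deg(x_i)$ under $P_x$, and its reversal has probability $\prod_{i>0}1/\deg(x_i)$ under $P_y$. Summing over paths gives $\deg(x)P_x(S_j=y)=\deg(y)P_y(S_j=x)$, and summing over $x$ gives
\begin{equation}\label{eq:rev}
\sum_{x\in V}P_x(S_j=y)=E_y\Bigl[\frac{\deg(y)}{\deg(S_j)}\Bigr].
\end{equation}
The left side is the expected number of particles at $y$ after $j$ steps when one particle starts from each vertex.

\section{Poisson unions of sets and product measures}\label{sec:unions}

Let $F$ be a finite set. For each nonempty $B\subset F$, called a \emph{block}, let $\nu(B)\in[0,\infty)$ be a rate, and let $Z_B\sim\mathrm{Poisson}(\nu(B))$ be independent. The \emph{Poisson union} with rates $\nu$ is $O=\bigcup_{B:\,Z_B\ge1}B$. In the application $F$ is a set of edges and $Z_B$ counts the particles that cross exactly the edges of $B$. We want to dominate $O$ by a product set.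

\subsection{One block}
Let $|F|=n$ and let $B=F$ be the only block of positive rate $w$. Then $O=F$ with probability $1-e^{-w}$ and $O=\emptyset$ otherwise, so $O$ is dominated by a $\mathrm{Bernoulli}(p)$ set if and only if $1-e^{-w}\le p^n$. Two things follow. First, a bound on $\mathbb{P}(e\in O)=1-e^{-w}$ is not enough: for fixed $w$ the best $p$ tends to $1$ as $n\to\infty$, and to keep $p=1/c$ fixed the quantity $(1-e^{-w})c^{n}$ must be at most $1$. Blocks have to be weighted exponentially in their size. Second, one cannot reveal the elements one at a time and bound the conditional probabilities, because $\mathbb{P}(e\in O\mid f\in O)=1$.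

The way out is visible for $F=\{e,f\}$. For small $w$, the event $\{Z_F\ge1\}$, of probability about $w$, fits into the intersection of two \emph{independent} events of probabilities about $1/c$ and $cw$, and we declare $f$ present on the first and $e$ present on the second. Precisely, let $\xi\in\{0,1\}$ and $M'\sim\mathrm{Poisson}(cw)$ be independent with $\mathbb{P}(\xi=1)=p:=1-(1-\frac1c)e^{-w}$. We need $1-e^{-w}\le p(1-e^{-cw})$. Since $p-(1-e^{-w})=e^{-w}/c$, this reads $cp\le e^{(c-1)w}$, and indeed
\[
cp=1+(c-1)(1-e^{-w})\le1+(c-1)w\le e^{(c-1)w}.
\]
So $O$ is dominated by the product set in which $f$ is absent with probability $(1-\frac1c)e^{-w}$ and $e$ is absent with probability $e^{-cw}$. The element $f$ has been replaced by an independent coin, at the price of multiplying by $c$ the rate of the block through $f$. Removing the elements of a larger block one by one multiplies its rate by $c$ each time, and the last element of $B$ sees the rate $\nu(B)c^{|B|-1}$.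

\subsection{Splitting a Poisson variable}
In general several blocks contain $f$. Their total number is $M\sim\mathrm{Poisson}(w)$, where $w$ is their total rate, and each of the $M$ items carries its own block, which must still be accounted for once $f$ is removed. So the inclusion $\{M\ge1\}\subset\{\xi=1,M'\ge1\}$ has to be strengthened to $M\le M'$.

\begin{lemma}\label{lem:split}
Let $c>1$ and $w\ge0$. There are random variables $(\xi,M,M')$ on one probability space with $M\sim\mathrm{Poisson}(w)$, $M'\sim\mathrm{Poisson}(cw)$, $\xi\in\{0,1\}$, $\mathbb{P}(\xi=0)=(1-\frac1c)e^{-w}$, such that $\xi$ is independent of $M'$ and, almost surely, $M\le M'$ and $\mathbf{1}\{M\ge1\}\le\xi$.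
\end{lemma}

The construction is nearly forced. On $\{\xi=0\}$ we must have $M=0$, so the law $Q$ of $M$ given $\xi=1$ satisfies $pQ(n)=e^{-w}w^n/n!$ for $n\ge1$, where $p=\mathbb{P}(\xi=1)$, and $Q$ must lie below $\mathrm{Poisson}(cw)$. The value of $p$ in the lemma is the one for which $Q(1)/Q(0)$ equals $cw$, the corresponding ratio for $\mathrm{Poisson}(cw)$.

\begin{proof}
If $w=0$, take $M=M'=0$ and $\xi$ with the stated law. Let $w>0$, $p=1-(1-\frac1c)e^{-w}$, and define
\[
Q(0)=\frac{e^{-w}}{cp},\qquad Q(n)=\frac{e^{-w}w^n}{n!\,p}\quad(n\ge1).
\]
The total mass is $\frac1p\bigl[\frac1ce^{-w}+1-e^{-w}\bigr]=1$. Let $Q'$ be the law $\mathrm{Poisson}(cw)$, so that $Q'(n+1)/Q'(n)=\frac{cw}{n+1}$. We have $Q(1)/Q(0)=cw$, and $Q(n+1)/Q(n)=\frac{w}{n+1}\le\frac{cw}{n+1}$ for $n\ge1$. Hence $Q/Q'$ is nonincreasing, and (D3) gives $L\sim Q$ and $M'\sim Q'$ with $L\le M'$. Take $\xi$ independent of $(L,M')$ with $\mathbb{P}(\xi=1)=p$, and put $M=\xi L$. Then $\mathbb{P}(M=n)=pQ(n)=e^{-w}w^n/n!$ for $n\ge1$, and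
\[
\mathbb{P}(M=0)=(1-p)+pQ(0)=\Bigl(1-\frac1c\Bigr)e^{-w}+\frac1ce^{-w}=e^{-w}.
\]
Finally $M\le L\le M'$, and $M\ge1$ forces $\xi=1$.
\end{proof}

The factor $1-\frac1c$ cannot be improved for small $w$: any such coupling has $1-e^{-w}\le\mathbb{P}(\xi=1)(1-e^{-cw})$, and $(1-e^{-w})/(1-e^{-cw})\to1/c$ as $w\to0$.

\subsection{The domination}

\begin{proposition}\label{prop:union}
Let $O$ be the Poisson union with rates $\nu$ on a finite set $F$. For $c>1$ and $e\in F$ put $K_e=\sum_{B\ni e}\nu(B)c^{|B|-1}$. Then $O$ is dominated by the product set in which each $e\in F$ is absent with probability $(1-\frac1c)e^{-K_e}$.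
\end{proposition}

\begin{proof}
We use induction on $|F|$; for $F=\emptyset$ there is nothing to prove. Pick $f\in F$ and set $F'=F\setminus\{f\}$ and $w=\sum_{B\ni f}\nu(B)$.

\emph{Removing $f$.} Take $(\xi,M,M')$ from Lemma~\ref{lem:split}. If $w>0$, let $U_1,U_2,\dots$ be i.i.d.\ blocks containing $f$, independent of $(\xi,M,M')$, with $\mathbb{P}(U_i=B)=\nu(B)/w$, and for $B\ni f$ set
\[
Z_B=\#\{i\le M:U_i=B\},\qquad Z'_B=\#\{i\le M':U_i=B\}.
\]
If $w=0$, set both to $0$. By marking, the $(Z_B)_{B\ni f}$ are independent $\mathrm{Poisson}(\nu(B))$ and the $(Z'_B)_{B\ni f}$ are independent $\mathrm{Poisson}(c\,\nu(B))$. The family $(Z'_B)_{B\ni f}$ is a function of $M'$ and $(U_i)$, hence independent of $\xi$. For $B\not\ni f$ let $Z_B=Z'_B\sim\mathrm{Poisson}(\nu(B))$ be independent of each other and of everything else. Then $(Z_B)$ has the required joint law, $Z_B\le Z'_B$ for all $B$ because $M\le M'$, and $f\in O$ if and only if $M\ge1$, which implies $\xi=1$. Therefore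
\[
O\subset O_f\cup O',\qquad O_f=\begin{cases}\{f\}&\text{if }\xi=1,\\ \emptyset&\text{if }\xi=0,\end{cases}\qquad O'=\bigcup_{B:\,Z'_B\ge1}(B\setminus\{f\})\subset F',
\]
and $O'$ is independent of $O_f$.

\emph{The weights are preserved.} A nonempty $B'\subset F'$ equals $B\setminus\{f\}$ exactly for $B=B'$ and $B=B'\cup\{f\}$. The variables $Z'_{B'}+Z'_{B'\cup\{f\}}$ are independent Poisson by superposition, so $O'$ is the Poisson union on $F'$ with rates $\nu'(B')=\nu(B')+c\,\nu(B'\cup\{f\})$. For $e\in F'$,
\[
\sum_{B'\ni e}\nu'(B')c^{|B'|-1}=\sum_{B\ni e,\ B\not\ni f}\nu(B)c^{|B|-1}+\sum_{B\ni e,\ B\ni f}c\,\nu(B)\,c^{|B|-2}=K_e: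
\]
a block through $f$ gains a factor $c$ in its rate and loses one element. By the induction hypothesis, $O'$ is dominated by the product set on $F'$ with absence probabilities $(1-\frac1c)e^{-K_e}$.

\emph{The element $f$.} Since $c^{|B|-1}\ge1$, we have $w\le K_f$, so $\mathbb{P}(\xi=0)=(1-\frac1c)e^{-w}\ge(1-\frac1c)e^{-K_f}$. By (D1), $O_f\cup O'$ is dominated by the product set on $F$ in the statement.
\end{proof}

\section{Crossed edges and extinction}\label{sec:edges}

\subsection{From particles to Poisson unions}
We work in a setting that covers both the model of Section~\ref{sec:intro} and Theorem~\ref{thm:general}(a):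
\begin{itemize}
\item[(H)] the $\eta_x$ are independent Poisson variables with means $\lambda_x\le\lambda$, and the particles have independent walks with $N$ jumps, where $N$ has a fixed law and is independent of the skeleton.
\end{itemize}
The next statement is used here for edges and in Section~\ref{sec:cliques} for vertices.

\begin{corollary}\label{cor:particles}
Assume \textup{(H)}. Let $I$ be a countable set and let each particle carry a set $D\subset I$ that is a function of its walk, with $|D|\le N$. Let $\mathcal{U}$ be the union of the sets $D$ over all particles. If $c>1$ and $K<\infty$ satisfy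
\begin{equation}\label{eq:K}
\lambda\sum_{x\in V}E_x\bigl[c^{N-1}\mathbf{1}\{i\in D\}\bigr]\le K\qquad\text{for all }i\in I,
\end{equation}
then for every finite $F\subset I$ the set $\mathcal{U}\cap F$ is dominated by a $\mathrm{Bernoulli}(p)$ set with $p=1-(1-\frac1c)e^{-K}$.
\end{corollary}

\begin{proof}
For nonempty $B\subset F$ let $Z_B$ be the number of particles with $D\cap F=B$, and let $\nu(B)=\sum_x\lambda_xP_x(D\cap F=B)$. For $i\in F$, since $|D\cap F|\le N$,
\[
\sum_{B\ni i}\nu(B)c^{|B|-1}=\sum_x\lambda_xE_x\bigl[c^{|D\cap F|-1}\mathbf{1}\{i\in D\}\bigr]\le K .
\]
In particular each $\nu(B)$ is finite. By marking at each vertex and superposition over vertices, the $Z_B$ are independent $\mathrm{Poisson}(\nu(B))$. This is where the Poisson law of $\eta$ is used. So $\mathcal{U}\cap F$ is a Poisson union with $K_i\le K$, and Proposition~\ref{prop:union} and (D2) apply.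
\end{proof}

\subsection{The flux through an edge}
Let $A$ be the set of edges $\{S_{j-1},S_j\}$, $1\le j\le N$, traversed by a walk; then $|A|\le N$, and $\mathcal{O}$ is the union of the sets $A$. We need \eqref{eq:K} uniformly over the edges of an arbitrary graph. A vertex $u$ of large degree may receive many particles, up to $\deg(u)$ on average by \eqref{eq:rev}, but each of them takes a given edge at $u$ with probability only $1/\deg(u)$. The two effects cancel, and no bound on the degrees is needed.

\begin{lemma}\label{lem:flux}
For every edge $e$ and every $c\ge1$,
\[
\sum_{x\in V}E_x\bigl[c^{N-1}\mathbf{1}\{e\in A\}\bigr]\le2E[Nc^{N-1}].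
\]
\end{lemma}

\begin{proof}
Let $e=\{u,v\}$ and $j\ge1$. By \eqref{eq:rev} and $\deg\ge1$,
\[
\sum_xP_x(S_{j-1}=u,\,S_j=v)=\frac{1}{\deg(u)}\sum_xP_x(S_{j-1}=u)=E_u\Bigl[\frac{1}{\deg(S_{j-1})}\Bigr]\le1 .
\]
Adding the same bound with $u$ and $v$ exchanged gives $\sum_xP_x(\{S_{j-1},S_j\}=e)\le2$. Now $e\in A$ only if some step $j\le N$ traverses $e$, and $N$ is independent of $S$, so the left side of the lemma is at most
\[
\sum_{\ell\ge1}P(N=\ell)\,c^{\ell-1}\sum_{j=1}^{\ell}\sum_xP_x(\{S_{j-1},S_j\}=e)\le\sum_{\ell\ge1}P(N=\ell)\,c^{\ell-1}\,2\ell .\qedhere
\]
\end{proof}

Let $\mathcal{C}$ be the connected component of $\mathbf{0}$ in $(V,\mathcal{O})$. Then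
\begin{equation}\label{eq:RinC}
R\subset\mathcal{C},
\end{equation}
by induction on $i$: a vertex of $R_{i+1}\setminus R_i$ lies on the walk of a particle that starts at some $x\in R_i\subset\mathcal{C}$, and that walk uses only edges of $\mathcal{O}$.

\begin{proposition}\label{prop:edges}
Assume \textup{(H)} and $E[Nc^{N-1}]<\infty$ for some $c>1$, and put $p=1-(1-\frac1c)\exp(-2\lambda E[Nc^{N-1}])<1$. Then $\mathcal{O}\cap F$ is dominated by a $\mathrm{Bernoulli}(p)$ set for every finite $F\subset E$. If $p<p_{\mathrm{c}}(G)$, then $\mathcal{C}$ is almost surely finite.
\end{proposition}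

\begin{proof}
The first claim is Corollary~\ref{cor:particles} with $I=E$, $D=A$ and $K=2\lambda E[Nc^{N-1}]$, by Lemma~\ref{lem:flux}. For the second, we approximate the infinite cluster by events on finitely many edges. Let $F_m$ be the set of edges with both endpoints within distance $m$ of $\mathbf{0}$; it is finite because $G$ is locally finite. Let $\mathcal{A}_m$ be the increasing family of subsets of $F_m$ that contain a path from $\mathbf{0}$ to a vertex at distance $m$. An infinite component of $\mathbf{0}$ leaves every ball, and stopping a path at its first vertex at distance $m$ shows that $\mathcal{O}\cap F_m\in\mathcal{A}_m$ on $\{|\mathcal{C}|=\infty\}$. For percolation the corresponding events decrease to $\{\mathbf{0}\leftrightarrow\infty\}$. Hence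
\[
\mathbb{P}(|\mathcal{C}|=\infty)\le\mathbb{P}(\mathcal{O}\cap F_m\in\mathcal{A}_m)\le\mathbf{P}_p(\mathcal{A}_m)\xrightarrow[m\to\infty]{}\mathbf{P}_p(\mathbf{0}\leftrightarrow\infty)=0 .\qedhere
\]
\end{proof}

\subsection{Proofs of the extinction results}

\begin{proof}[Proof of Theorem~\ref{thm:dom}]
Here $N\sim\mathrm{Poisson}(t)$, and by \eqref{eq:poissonmoment} the parameter $p$ of Proposition~\ref{prop:edges} equals $p_{\lambda,t}(c)$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose $c>1$ with $p_{\lambda,t}(c)<p_{\mathrm{c}}(G)$. By Proposition~\ref{prop:edges} and \eqref{eq:RinC}, $R$ is almost surely finite, and by Lemma~\ref{lem:static} the process dies out. If $p_{\mathrm{c}}(G)=1$, then $p_{\lambda,t}(2)<p_{\mathrm{c}}(G)$ for all $\lambda,t>0$, so both critical parameters are infima over the empty set.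
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
The inequality $p_{\lambda,t}(c)<p_{\mathrm{c}}$ is equivalent to
\begin{equation}\label{eq:criterion}
2\lambda t\,e^{(c-1)t}<\log\frac{1-1/c}{1-p_{\mathrm{c}}},
\end{equation}
and the right side is positive if and only if $c>1/p_{\mathrm{c}}$. If $\lambda$ is below the supremum in the theorem, then \eqref{eq:criterion} holds for some $c$, and Theorem~\ref{thm:main} excludes survival. This is the bound on $\lambda_{\mathrm{c}}(t)$. For fixed $\lambda$ and fixed $c>1/p_{\mathrm{c}}$ the left side of \eqref{eq:criterion} tends to $0$ as $t\to0$, so survival has probability $0$ for all small $t$, and $t_{\mathrm{c}}(\lambda)>0$.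
\end{proof}

\begin{remark}\label{rem:order}
The interest of Theorem~\ref{thm:lower} lies in $p_{\mathrm{c}}$ close to $1$, where it improves on the branching bound $\lambda_{\mathrm{c}}(t)\ge1/t$ of Section~\ref{sec:intro}. Let $L=\log\frac{1}{1-p_{\mathrm{c}}}$ and $c=1+1/L$. Then $1-\frac1c=\frac{1}{L+1}>e^{-L}=1-p_{\mathrm{c}}$, so $c>1/p_{\mathrm{c}}$, and
\[
\lambda_{\mathrm{c}}(t)\ge\frac{L-\log(L+1)}{2t\,e^{t/L}} .
\]
The upper bound of Theorem~\ref{thm:converse} is affine in $L$. So for fixed $t$ and $\Delta$, the critical density $\lambda_{\mathrm{c}}(t)$ is of order exactly $\log\frac{1}{1-p_{\mathrm{c}}}$ as $p_{\mathrm{c}}\to1$.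
\end{remark}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
In both cases we show that $\mathcal{C}$ is almost surely finite; the theorem follows from \eqref{eq:RinC}. In case (a) this is Proposition~\ref{prop:edges}, since $p<1=p_{\mathrm{c}}(G)$.

In case (b) we embed the particles that move into a Poisson system. If $q_0=1$ nothing moves, so let $0<q_0<1$. Since $\eta\le k$ is independent of the walks, we may put exactly $k$ particles at each vertex, which only enlarges $\mathcal{O}$. For each of these particles take an independent $\mathrm{Poisson}(\log\frac{1}{q_0})$ number of auxiliary particles at the same vertex, with independent walks whose number of jumps has the law of $N$ given $N\ge1$. This number vanishes with probability $q_0$. Let the original particle make no jump if it vanishes, and follow the walk of the first auxiliary particle otherwise; its walk then has the correct law, independently over particles. Thus $\mathcal{O}$ is contained in the set of edges crossed by the auxiliary system. That system satisfies (H) with $\lambda=k\log\frac{1}{q_0}$, and $E[Nc^{N-1}\mid N\ge1]=E[Nc^{N-1}]/(1-q_0)<\infty$. By Proposition~\ref{prop:edges}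 its cluster of $\mathbf{0}$ is almost surely finite, and this cluster contains $\mathcal{C}$.
\end{proof}

The exponential moment of $N$ pays for the weights $c^{|B|-1}$, which the one-block example shows to be necessary in Proposition~\ref{prop:union}. The condition $q_0>0$ makes the auxiliary density finite. Without it the domination of $\mathcal{O}$ can fail: if $q_0=0$ and a vertex of degree $1$ carries a particle, its edge lies in $\mathcal{O}$ with probability $1$.

\section{Survival on graphs of bounded degree}\label{sec:converse}

To prove survival we need a comparison in the other direction. Independence in the frog model is indexed by vertices, since events determined by the particles of different starting vertices are independent, whereas the hypothesis $p_{\mathrm{c}}(G)<1$ concerns edges. Splitting each edge into two halves turns bond percolation into an independent family indexed by vertices, in which every open edge has at least one good endpoint. An open path may then contain bad vertices, but never two in a row. So we ask the particles of a good vertex to reach everything within distance $2$, which lets them pass over one bad vertex.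

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Fix $p\in(p_{\mathrm{c}},1)$.

\emph{Percolation.} Give each edge two half-edges, one at each endpoint, each open independently with probability $1-\sqrt{1-p}$, and call the edge open if at least one of its halves is open. An edge is closed with probability $1-p$, so this is $\mathrm{Bernoulli}(p)$ bond percolation. Let $Y_x=1$ if some half-edge at $x$ is open and $Y_x=0$ otherwise. The $Y_x$ are independent, $\mathbb{P}(Y_x=0)=(1-p)^{\deg(x)/2}\ge(1-p)^{\Delta/2}$, and every open edge has an endpoint with $Y=1$. Let $\mathcal{G}$ be the increasing set of $y\in\{0,1\}^V$ such that $y_{\mathbf{0}}=1$ and there is an infinite self-avoiding path from $\mathbf{0}$ with no two consecutive vertices at which $y=0$. An infinite cluster of $\mathbf{0}$ in a locally finite graph contains an infinite self-avoiding path from $\mathbf{0}$, so $\{\mathbf{0}\leftrightarrow\infty\}\cap\{Y_{\mathbf{0}}=1\}\subset\{Y\in\mathcal{G}\}$. Both events on the left are increasing in the half-edges and have positive probability, so $\mathbb{P}(Y\in\mathcal{G})>0$ by Harris' inequality.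

\emph{Frogs.} Let $X_x=1$ if every vertex at distance $1$ or $2$ from $x$ is visited, within the first two jumps, by the walk of a particle starting at $x$, and $X_x=0$ otherwise. The $X_x$ are independent. There are at most $\Delta+\Delta(\Delta-1)=\Delta^2$ such vertices. For each of them fix a shortest path from $x$. A particle has $N\ge2$ with probability $1-e^{-t}-te^{-t}=q_t$ and follows the path with probability at least $\Delta^{-2}$, so by marking the number of particles from $x$ that do both is Poisson with mean at least $\lambda q_t\Delta^{-2}$. A union bound gives $\mathbb{P}(X_x=0)\le\Delta^2e^{-\lambda q_t/\Delta^2}$. Taking logarithms, this bound is at most $(1-p)^{\Delta/2}$ if and only if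
\begin{equation}\label{eq:large}
\lambda\ge\frac{\Delta^2}{q_t}\Bigl(2\log\Delta+\frac{\Delta}{2}\log\frac{1}{1-p}\Bigr).
\end{equation}

\emph{Comparison.} Under \eqref{eq:large}, $\mathbb{P}(X_x=0)\le\mathbb{P}(Y_x=0)$ for all $x$, so (D2) gives $\mathbb{P}(X\in\mathcal{G})\ge\mathbb{P}(Y\in\mathcal{G})>0$. On $\{X\in\mathcal{G}\}$ let $x_0=\mathbf{0},x_1,\dots$ be the path, and let $0=i_0<i_1<\cdots$ be the indices at which $X=1$. Then $i_{r+1}-i_r\le2$, and the vertices are distinct, so $x_{i_{r+1}}$ is at distance $1$ or $2$ from $x_{i_r}$ and lies on the walk of a particle from $x_{i_r}$. By induction $x_{i_r}\in R$ for all $r$. Hence $R$ is infinite and the process survives by Lemma~\ref{lem:static}.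

\emph{Conclusions.} For each $p\in(p_{\mathrm{c}},1)$, $\lambda_{\mathrm{c}}(t)$ is at most the right side of \eqref{eq:large}; let $p\downarrow p_{\mathrm{c}}$. If $\lambda>\Delta^2(2\log\Delta+\frac{\Delta}{2}\log\frac{1}{1-p_{\mathrm{c}}})$, then \eqref{eq:large} holds for $p$ close to $p_{\mathrm{c}}$ and $t$ large, because $q_t\to1$ as $t\to\infty$, and so $t_{\mathrm{c}}(\lambda)<\infty$. For the equivalences, (i) implies (ii) and (iv) by Theorem~\ref{thm:main}, and (ii) implies (iii). If (i) fails, then $\lambda_{\mathrm{c}}(t)<\infty$ for all $t$ and $t_{\mathrm{c}}(\lambda)<\infty$ for large $\lambda$, so (iii) and (iv) fail.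
\end{proof}

The degree bound entered twice, in the lower bound on $\mathbb{P}(Y_x=0)$ and in the upper bound on $\mathbb{P}(X_x=0)$.

\section{A chain of cliques}\label{sec:cliques}

Large degrees help percolation, which uses all edges at once, but not a particle, which uses one edge per jump. To exploit this, let $Q_n$, $n\ge1$, be complete graphs on $n+2$ vertices such that $Q_n\cap Q_{n+1}=\{v_n\}$, non-consecutive cliques are disjoint, $v_0\in Q_1\setminus\{v_1\}$, and the $v_n$ are distinct. Let $G$ be their union and $\mathbf{0}=v_0$. Thus $Q_n$ consists of $v_{n-1}$, $v_n$ and $n$ further vertices. About $\lambda n$ particles start in $Q_n$, and each jump finds $v_n$ with probability about $1/n$, so the number of particles that enter $v_n$ has bounded mean and should vanish for some $n$. These events are dependent, because one walk may enter several $v_n$. Theorem~\ref{thm:dom} is of no use when $p_{\mathrm{c}}=0$, so we apply Corollary~\ref{cor:particles} to the cut vertices instead of the edges.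

\begin{proof}[Proof of Theorem~\ref{thm:cliques}]
\emph{$p_{\mathrm{c}}(G)=0$.} Let $p>0$. The vertices $v_{n-1}$ and $v_n$ are joined in $Q_n$ by $n$ edge-disjoint paths of length $2$, so they fail to be connected inside $Q_n$ with probability at most $(1-p^2)^n$. The cliques share no edges, hence $\mathbf{P}_p(\mathbf{0}\leftrightarrow\infty)\ge\prod_{n\ge1}\bigl(1-(1-p^2)^n\bigr)$. The product is positive because each factor is positive and $\sum_n(1-p^2)^n<\infty$.

\emph{Survival requires entering every $v_n$.} For a particle let $D$ be the set of $n\ge1$ with $v_n\in\{S_1,\dots,S_N\}$, so $|D|\le N$, and let $\mathcal{U}$ be the union of the sets $D$ over all particles. Suppose that $R$ is infinite. By construction $R$ induces a connected subgraph containing $v_0$. Every path from $v_0$ that leaves the finite set $Q_1\cup\dots\cup Q_n$ passes through $v_n$, so $v_n\in R$. A vertex of $R$ other than $\mathbf{0}$ is reached by a jump of some particle, so $n\in\mathcal{U}$ for all $n\ge1$.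

\emph{The bound \eqref{eq:K}.} For vertices, \eqref{eq:rev} leaves the ratio $\deg(v_n)/\deg(S_j)$, which can be large on a general graph and is controlled here because the degrees change slowly along the chain. We have $\deg(v_n)=(n+1)+(n+2)=2n+3$, and a vertex of $Q_r$ has degree at least $r+1$. Let $j\ge1$ and let $x$ be within distance $j$ of $v_n$. We claim that $x\in Q_r$ for some $r\ge\max(1,n-j+1)$. If $j\ge n$ there is nothing to prove. If $j<n$ and the claim fails, then $x\in(Q_1\cup\dots\cup Q_{n-j})\setminus\{v_{n-j}\}$, and a path from $x$ to $v_n$ passes through $v_{n-j},\dots,v_n$ and has length at least $j+1$, a contradiction. Thus $\deg(x)\ge\max(n-j,0)+2$, and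
\[
\frac{\deg(v_n)}{\deg(x)}\le
\begin{cases}
\dfrac{2n+3}{n-j+2}=2+\dfrac{2j-1}{n-j+2}\le2+j&\text{if }j\le n,\\[3ex]
\dfrac{2n+3}{2}\le\dfrac{2j+1}{2}\le2+j&\text{if }j>n.
\end{cases}
\]
By \eqref{eq:rev}, $\sum_xP_x(S_j=v_n)\le j+2$. Fix any $c>1$. Since $n\in D$ only if $S_j=v_n$ for some $1\le j\le N$, and $N$ is independent of $S$,
\[
\lambda\sum_xE_x\bigl[c^{N-1}\mathbf{1}\{n\in D\}\bigr]\le\lambda\sum_{\ell\ge1}P(N=\ell)\,c^{\ell-1}\sum_{j=1}^{\ell}(j+2)\le\lambda E\bigl[N(N+2)c^{N-1}\bigr]=:K,
\]
which does not depend on $n$ and is finite because $N$ is Poisson.

\emph{Conclusion.} Corollary~\ref{cor:particles} with $F=\{1,\dots,m\}$ gives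
\[
\mathbb{P}_{\lambda,t}(|R|=\infty)\le\mathbb{P}_{\lambda,t}(\{1,\dots,m\}\subset\mathcal{U})\le\Bigl(1-\Bigl(1-\frac1c\Bigr)e^{-K}\Bigr)^m\xrightarrow[m\to\infty]{}0 .
\]
By Lemma~\ref{lem:static}, survival has probability $0$ for all $\lambda,t>0$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{ADHS}
Omer Angel, Daniel de la Riva, Jonathan Hermon, Yuliang Shi,
\emph{Existence and sharpness of the phase transition for the frog model on transitive graphs},
arXiv:2512.06640 (2025).
\end{thebibliography}
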